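\title{Symmetric triangulations do not suffice for combinatorial patchworking in degree eight}

\begin{abstract}
We show that the real scheme $6\sqcup 1\langle 15\rangle$ is realized by a T-curve of degree $8$, but by no T-curve whose triangulation is symmetric with respect to the line $x=y$. More precisely, if $p$ and $n$ are the numbers of even and odd ovals, then every maximal T-curve of degree $8$ coming from a symmetric triangulation has $p-n\in\{0,8,16\}$, and all three values occur. The proof attaches a quadratic function over $\mathbb{F}_2$ to each triangle, expresses $p-n$ through the constant terms of these functions, and bounds the contribution of each half of a symmetric triangulation.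
\end{abstract}

\section{Introduction}

\subsection{Real schemes}

The real points of a smooth real plane projective algebraic curve form a finite disjoint union of simple closed curves in $\mathbb{RP}^2$. The \emph{real scheme} of the curve is the ambient isotopy class of this set, and a \emph{real scheme of degree $d$} is one that is realized by some smooth real curve of degree $d$. Only nonempty real schemes are considered.

A simple closed curve in $\mathbb{RP}^2$ is either \emph{one-sided}, with a M\"obius band as a neighborhood, or an \emph{oval}, whose complement is the disjoint union of an open disc, the \emph{inside} of the oval, and a M\"obius band. In even degree all components of a smooth curve are ovals, and the real scheme records how they are nested. An oval is \emph{empty} if no other oval lies inside it. We write $\alpha\sqcup1\langle\beta\rangle$ for the scheme in which one oval $O$ has $\beta$ empty ovals inside it and $\alpha$ further empty ovals lie outside $O$. An oval is \emph{even} or \emph{odd} according to the parity of the number of other ovals inside which it lies, and $p$ and $n$ denote the numbers of even and odd ovals. Both numbers are determined by the real scheme; for $\alpha\sqcup1\langle\beta\rangle$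 they are $p=\alpha+1$ and $n=\beta$. A curve or scheme of degree $8$ is \emph{maximal} if it has $22$ components.

\subsection{T-curves}

For $d\ge1$ let $d\cdot\Delta_2=\operatorname{conv}\{(0,0),(d,0),(0,d)\}$, and let $A$ be the set of its lattice points. A triangulation $T$ of $d\cdot\Delta_2$ with vertex set $A$ is \emph{unimodular} if every triangle has area $\frac12$. A function $\nu\colon A\to\mathbb{R}$ induces a subdivision of $d\cdot\Delta_2$: its cells are the sets $\operatorname{conv}\{a\in A:\ell(a)=\nu(a)\}$, where $\ell$ runs through the affine functions with $\ell\le\nu$ on $A$. These are the projections of the lower faces of the convex hull of the points $(a,\nu(a))$; the two-dimensional cells cover $d\cdot\Delta_2$ and have disjoint interiors. A triangulation is \emph{regular} if it is induced by some $\nu$.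

Let $T$ be a unimodular triangulation with vertex set $A$ and let $\sigma\colon A\to\{+,-\}$ be a sign distribution. Let $Q=\{|x|+|y|\le d\}$ be the union of the four copies of $d\cdot\Delta_2$ under $(x,y)\mapsto(\pm x,\pm y)$. Reflect $T$ to a triangulation of $Q$ and put
\[
\sigma(\varepsilon_1i,\varepsilon_2j)=\varepsilon_1^{\,i}\,\varepsilon_2^{\,j}\,\sigma(i,j)\qquad(\varepsilon_1,\varepsilon_2\in\{\pm1\}).
\]
In every triangle whose vertices do not all carry the same sign, draw the segment joining the midpoints of the two edges whose endpoints have different signs. Identifying antipodal points of $\partial Q$ turns $Q$ into $\mathbb{RP}^2$, and the segments form a piecewise linear curve $L\subset\mathbb{RP}^2$, the \emph{patchwork} of $T$ and $\sigma$. For $d=1$ and $\sigma\equiv+$, for instance, the three segments run from $(-\frac12,\frac12)$ through $(-\frac12,0)$ and $(0,-\frac12)$ to $(\frac12,-\frac12)$ and close up to a one-sided curve, a picture of the line $1+x+y=0$.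

Viro's patchworking theorem states that if $T$ is regular, induced by $\nu$, and $\theta>0$ is small, then $\sum_{(i,j)\in A}\sigma(i,j)\,\theta^{\nu(i,j)}x^iy^j$ defines a smooth real curve of degree $d$ whose real part is isotopic to $L$ in $\mathbb{RP}^2$. Curves obtained in this way are the \emph{T-curves} of degree $d$, and we say that such a curve \emph{comes from} $T$.

\subsection{The question and the results}

A triangulation of $d\cdot\Delta_2$ is \emph{symmetric} if it is invariant under the reflection in the line $x=y$. It is known that for $d\le7$ every nonempty real scheme of degree $d$ is realized by a T-curve, and that symmetric unimodular regular triangulations suffice for this. The following question was posed in \cite{limits}.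

\begin{quote}
\emph{Is there a real scheme of some degree $d\ge8$ that is realized by a T-curve of degree $d$, but by no T-curve of degree $d$ coming from a symmetric triangulation?}
\end{quote}

Symmetry is imposed on the triangulation only. The signs remain free, there are $2^{45}$ choices of them in degree $8$, and $L$ need not have any symmetry. With the low degrees in mind one might therefore guess that the answer is no. On the other hand, the only edges of a symmetric triangulation that can cross the diagonal are the short segments from $(i,i+1)$ to $(i+1,i)$, and this restriction turns out to be visible in the topology of $L$ as soon as $d=8$.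

\begin{theorem}\label{thm:A}
The real scheme $6\sqcup1\langle15\rangle$ is the real scheme of a T-curve of degree $8$, but of no T-curve coming from a symmetric unimodular triangulation of $8\cdot\Delta_2$ with vertex set $A$.
\end{theorem}

\begin{theorem}\label{thm:B}
Every maximal T-curve of degree $8$ coming from a symmetric triangulation satisfies $p-n\in\{0,8,16\}$, and all three values occur.
\end{theorem}

The scheme $6\sqcup1\langle15\rangle$ has $22$ ovals, $p=7$, $n=15$ and $p-n=-8$, so Theorem~\ref{thm:B} implies the negative half of Theorem~\ref{thm:A}. The negative statements are proved for the patchwork $L$, using only elementary topology of surfaces and Pick's formula. Regularity of the triangulation is not used in them.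

\subsection{Outline of the proof}

On each triangle $t$ the three signs are interpolated by a unique function $q_t=xy+\alpha_tx+\beta_ty+c_t$ over $\mathbb{F}_2$, and an edge is called twisted if $q_t$ changes across it (Section~\ref{sec:local}). The twisted edges determine a surface $\Sigma$ with $\partial\Sigma\cong L$. Maximality forces $\Sigma$ to be planar, and planarity forces every twisted edge to reach the boundary of the triangle (Section~\ref{sec:ribbon}). The examples of Section~\ref{sec:examples} show the mechanism: with no twisted edge one gets $p-n=16$, and changing the constant term $c_t$ on a region cut off by a twisted chord lowers $p-n$ by an amount read off from the lattice points of the region. Section~\ref{sec:euler} turns this into a formula $p-n=16-\varphi$ valid for every patchwork. The scheme $6\sqcup1\langle15\rangle$ needs $\varphi=24$, and our construction of it uses a long chord across the diagonal. For a symmetric triangulation $\varphi$ splits into contributions of the two halves (Section~\ref{sec:diagonal}), and each half contributes $0$ or $8$ (Section~\ref{sec:shadows}).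

\section{Colors, quadratic functions and twisted edges}\label{sec:local}

From now on $d=8$ and $P=8\cdot\Delta_2$. Its sides are the \emph{bottom} $y=0$, the \emph{left side} $x=0$ and the \emph{hypotenuse} $x+y=8$. We put
\[
D=P\cap\{x=y\},\qquad P_+=P\cap\{x\ge y\},\qquad P_-=P\cap\{x\le y\}.
\]
Unless more is said, $T$ is an arbitrary unimodular triangulation of $P$ with vertex set $A$, regular or not, $\sigma$ is arbitrary, and $L$ is their patchwork. The set $A$ has $24$ points on $\partial P$ and $21$ in the interior. Since $P$ has area $32$, there are $64$ triangles. There are $24$ boundary edges, and counting pairs of a triangle and one of its edges gives $(3\cdot64-24)/2=84$ \emph{interior} edges, that is, edges not contained in $\partial P$. We shall use Pick's formula: a lattice polygon with $I$ lattice points in its interior and $B$ on its boundary has area $I+B/2-1$.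

\subsection{Colors and regions}

Write $\sigma=(-1)^s$ with $s\colon A\to\mathbb{F}_2$, and call $s(v)$ the \emph{color} of $v$. We index the four quadrants by $e=(e_1,e_2)\in\mathbb{F}_2^2$, where $e_i=1$ means that the $i$-th coordinate is reflected. The copy $v_e$ of $v\in A$ in quadrant $e$ has color
\[
s_e(v)=s(v)+e\cdot v .
\]
In $\mathbb{RP}^2$ the copies of the bottom in the quadrants $e$ and $e+(0,1)$ coincide, and so do the copies of the left side in $e$ and $e+(1,0)$ and the copies of the hypotenuse in $e$ and $e+(1,1)$. The colors respect the last identification because $(1,1)\cdot v=8=0$ on the hypotenuse; this is where the parity of $d$ enters. Thus an open cell of $T$ (vertex, open edge or open triangle) has $4$ copies in $\mathbb{RP}^2$ if it lies in the interior of $P$ and $2$ copies if it lies in the relative interior of a side, and a corner of $P$ has one copy.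

Let $f\colon\mathbb{RP}^2\to\mathbb{R}$ be the function that equals $\pm1$ at the vertices, according to their signs, and is affine on each triangle. If one vertex of a triangle has sign opposite to the other two, then $f$ vanishes exactly where the barycentric coordinate of that vertex equals $\frac12$. Hence $L=\{f=0\}$. It is a closed $1$-manifold, since the midpoint of an edge with different signs at its ends is an endpoint of one segment in each of the two adjacent triangles. Put $R_0=\{f>0\}$ and $R_1=\{f<0\}$, and say that a component of $\mathbb{RP}^2\setminus L$ has color $\zeta$ if it lies in $R_\zeta$.

\begin{lemma}\label{lem:ovals}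
All components of $L$ are ovals. Let $\zeta_0$ be the color of the \emph{outer region}, the set of points of $\mathbb{RP}^2\setminus L$ that lie inside no oval.
\begin{itemize}
\item[(a)] If an oval lies inside exactly $k$ other ovals, the region adjacent to it from the inside has color $\zeta_0+k+1$.
\item[(b)] $\chi(R_{\zeta_0+1})=p-n$.
\item[(c)] If a path along edges in $Q$ joins two antipodal points of $\partial Q$ and all its vertices have color $\zeta$, then $\zeta_0=\zeta$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose that a component $J$ is one-sided, and let $N$ be a M\"obius band around $J$ with $N\cap L=J$. Then $N\setminus J$ is connected, so $f$ has constant sign on it; but $f$ takes both signs near any point of a segment. So all components are ovals. The components of $\mathbb{RP}^2\setminus L$ are then the outer region, which is the complement of finitely many disjoint closed discs, and, for each oval $C$, the inside of $C$ with the closed discs of the ovals directly inside $C$ removed. The color changes on crossing an oval, which gives (a) by induction on $k$. By (a), $R_{\zeta_0+1}$ is the union of the regions belonging to the even ovals. Such a region has Euler characteristic $1$ minus the number of ovals directly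 inside, these ovals are odd, and each odd oval lies directly inside exactly one even oval. This proves (b).

In (c), $f$ is constant and nonzero along the path, so the path lies in a single component of color $\zeta$. View $Q$ as a hemisphere of the double cover $S^2\to\mathbb{RP}^2$. The path is a lift of the loop that it defines in $\mathbb{RP}^2$, and its endpoints differ, so the loop is not contractible and cannot lie inside an oval. Hence the component is the outer region.
\end{proof}

\subsection{One quadratic function per triangle}

The color $s_e(v)$ depends on $e$ only through the \emph{class} $\bar v\in\mathbb{F}_2^2$, the residue of $v$ modulo $2$. A lattice point is \emph{even} if its class is $0$ and \emph{odd} otherwise. All copies of an even point have the same color, while an odd point has each color in two quadrants. Two edge vectors of a unimodular triangle form a basis of $\mathbb{Z}^2$, hence reduce to a basis of $\mathbb{F}_2^2$; so the three vertices of a triangle of $T$ have three distinct classes, and every edge is a primitive segment, one whose only lattice points are its endpoints. In particular a triangle or an edge has at most one even vertex. Along $\partial P$ even and odd points alternate, and the odd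 points have class $(1,0)$ on the bottom, $(0,1)$ on the left side and $(1,1)$ on the hypotenuse.

We want to describe the segments in all four copies of a triangle at once. Three distinct points of $\mathbb{F}_2^2$ are affinely independent, since affine lines have only two points. So for $t\in T$ there is a unique function on $\mathbb{F}_2^2$ of the form
\[
q_t(x,y)=xy+\alpha_tx+\beta_ty+c_t
\]
with $q_t(\bar v)=s(v)$ at the three vertices $v$ of $t$. The colors of the copy of $t$ in quadrant $e$ are the values of $q_{t,e}=q_t+e_1x+e_2y$. The reason for including the term $xy$ is the factorization
\[
q_{t,e}=(x+\beta_t+e_2)(y+\alpha_t+e_1)+\text{const},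
\]
which shows that $q_{t,e}$ takes one value at the single class
\[
\kappa_e(t)=(\beta_t+e_2+1,\ \alpha_t+e_1+1)
\]
and the other value at the remaining three classes. We record three consequences:
\begin{equation}\label{eq:q}
q_{t,e}(0)=c_t,\qquad \sum_{b\in\mathbb{F}_2^2}q_{t,e}(b)=1,\qquad c_t=s(u)\ \text{ if $u$ is an even vertex of $t$.}
\end{equation}
As $e$ varies, $\kappa_e(t)$ takes every class exactly once. In the quadrant where $\kappa_e(t)$ is the class missing from $t$, the copy of $t$ carries no segment. For each vertex $u$ of $t$, in the quadrant where $\kappa_e(t)=\bar u$ the segment separates $u$ from the other two vertices; we call this segment the \emph{corner arc} $(t,u)$. Thus $L$ is the union of $3\cdot64$ corner arcs, one for each pair of a triangle and one of its vertices.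

\subsection{Twisted edges and walls}

To see how the arcs fit together we compare $q_t$ on adjacent triangles. For distinct classes $a,b$ there is exactly one nonzero affine function $\delta_{ab}$ on $\mathbb{F}_2^2$ vanishing at $a$ and $b$, namely the indicator function of the two other classes. Let $E=uv$ be an interior edge, contained in the triangles $t$ and $t'$. Then $\delta_E=q_t+q_{t'}$ is affine and vanishes at $\bar u$ and $\bar v$, so it is $0$ or $\delta_{\bar u\bar v}$.

\begin{definition}
The interior edge $E=uv$ is \emph{untwisted} if $\delta_E=0$ and \emph{twisted} if $\delta_E=\delta_{\bar u\bar v}$. A \emph{wall} is a twisted edge both of whose endpoints are odd.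
\end{definition}

Concretely, let $w,w'$ be the third vertices of $t,t'$. The edge is untwisted if and only if $q_t(\bar w')=s(w')$. If $\bar w=\bar w'$ this means $s(w)=s(w')$, and otherwise, by \eqref{eq:q}, it means $s(u)+s(v)+s(w)+s(w')=1$. Since $c_t+c_{t'}=\delta_E(0)$,
\begin{equation}\label{eq:wall}
c_t\ne c_{t'}\iff E\text{ is a wall.}
\end{equation}

\begin{lemma}\label{lem:join}
Let $E=uv$ be an edge of $T$.
\begin{itemize}
\item[(a)] Let $E$ be interior, contained in $t$ and $t'$. At the midpoints of copies of $E$, the arcs $(t,u),(t,v)$ are joined to $(t',u),(t',v)$, respectively, if $E$ is untwisted, and to $(t',v),(t',u)$, respectively, if $E$ is twisted.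
\item[(b)] Let $E\subset\partial P$ be contained in $t$. Then $(t,u)$ is joined to $(t,v)$ at the midpoint of a copy of $E$.
\end{itemize}
\end{lemma}

\begin{proof}
The copy of $E$ in quadrant $e$ meets $L$ if and only if $s_e(u)\ne s_e(v)$, that is, if and only if $\kappa_e(t)\in\{\bar u,\bar v\}$. This happens for two quadrants, one carrying $(t,u)$ and one carrying $(t,v)$. In (a) the same two quadrants are those with $\kappa_e(t')\in\{\bar u,\bar v\}$. If $E$ is untwisted, then $\kappa_e(t)=\kappa_e(t')$. If $E$ is twisted, then $\delta_E$ is not constant, so $(\alpha_t,\beta_t)\ne(\alpha_{t'},\beta_{t'})$ and $\kappa_e(t)\ne\kappa_e(t')$ for every $e$. In (b) the two quadrants have the same value of $e\cdot(u+v)$, which is $e_1$, $e_2$ or $e_1+e_2$ for the bottom, the left side or the hypotenuse. So they differ by $(0,1)$, $(1,0)$ or $(1,1)$, and the two copies of $E$ coincide in $\mathbb{RP}^2$.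
\end{proof}

\section{The ribbon surface and maximal patchworks}\label{sec:ribbon}

Lemma~\ref{lem:join} describes $L$ as an abstract $1$-manifold in terms of the twisted edges alone. To count its components we realize it as the boundary of a surface of known Euler characteristic.

For $t\in T$ let $H_t$ be the hexagon obtained from $t$ by cutting off its three corners. The side created at the vertex $u$ is labeled by the arc $(t,u)$. The other three sides are the \emph{edge sides}; the edge side of $uv$ has a \emph{$u$-end}, on $(t,u)$, and a \emph{$v$-end}, on $(t,v)$. For each interior edge $uv$ in $t,t'$, glue the two edge sides, matching $u$-end to $u$-end if the edge is untwisted and $u$-end to $v$-end if it is twisted. Edge sides of boundary edges are left free. The result is a compact surface $\Sigma$. Its boundary consists of the sides $(t,u)$, joined to each other as in Lemma~\ref{lem:join}(a), and of the free edge sides, each of which connects $(t,u)$ to $(t,v)$ as in Lemma~\ref{lem:join}(b). Hence $\partial\Sigma\cong L$. If no edge is twisted, $\Sigma$ is just $P$ with neighborhoods of the lattice points removed, a disc with $21$ holes, and $L$ has $22$ components.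

\begin{proposition}\label{prop:bound}
The patchwork $L$ has at most $22$ components. If it has $22$, then $\Sigma$ embeds in $S^2$.
\end{proposition}

\begin{proof}
The surface $\Sigma$ deformation retracts onto the dual graph of $T$, which is connected and has $64$ vertices and $84$ edges. So $\Sigma$ is connected and $\chi(\Sigma)=-20$. If $L$ has $b$ components, gluing a disc to each boundary circle gives a closed connected surface of Euler characteristic $b-20$. A closed connected surface has Euler characteristic at most $2$, with equality only for the sphere.
\end{proof}

We call $L$ \emph{maximal} if it has $22$ components. Planarity of $\Sigma$ is the only consequence of maximality that we use, and we use it only through the next proposition. We test planarity on the most obvious closed curves: for an interior vertex $v$, let $C_v\subset\Sigma$ be a simple closed curve that runs once through the hexagons of the triangles at $v$, in cyclic order, crossing the edge sides of the edges at $v$.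

\begin{proposition}\label{prop:twist}
Let $L$ be maximal.
\begin{itemize}
\item[(i)] The number of twisted edges at an interior vertex is even.
\item[(ii)] Every twisted edge has at least one endpoint on $\partial P$.
\item[(iii)] For an interior vertex $v$ and a class $b\ne\bar v$, the number $k_b$ of twisted edges from $v$ to vertices of class $b$ is even.
\end{itemize}
\end{proposition}

\begin{proof}
Regard $\Sigma$ as a subset of $S^2$.

(i) The curve $C_v$ divides $S^2$ into two discs, and it divides each hexagon $H_t$ with $v\in t$ into two pieces lying in different discs. One piece contains the side $(t,v)$ and the $v$-ends of the two edge sides at $v$. Across an untwisted edge the $v$-ends are glued, so $(t,v)$ and $(t',v)$ lie in the same disc. Across a twisted edge $vu$ the $v$-end in $H_t$ is glued to the $u$-end in $H_{t'}$, so $(t,v)$ and $(t',v)$ lie in different discs. After a full turn around $v$ the number of changes is even.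

(ii) Suppose that $E=uv$ is twisted with $u$ and $v$ interior, and let $t=uvw$ and $t'=uvw'$ be the triangles containing $E$. They are the only triangles containing both $u$ and $v$, and $E$ is the only edge containing both, so $C_u$ and $C_v$ can meet only in $H_t\cup H_{t'}$. In $H_t$ draw $C_u$ close to $(t,u)$ and $C_v$ close to $(t,v)$; there they are disjoint. Because of the twist, $C_v$ enters $H_{t'}$ near the $u$-end of the edge side of $uv$, and $C_u$ enters near its $v$-end. The curve $C_v$ leaves through the edge side of $vw'$, and $C_u$ through that of $w'u$. Going around $\partial H_{t'}$ one meets the edge side of $uv$ from its $u$-end to its $v$-end, then that of $vw'$, then that of $w'u$. So the four points belong to $C_v,C_u,C_v,C_u$ in this order, and the two arcs can be drawn in $H_{t'}$ with exactly one transverse crossing (Figure~\ref{fig:twist}). But a closed curve in $S^2$ that meets the simple closed curve $C_v$ transversally passes from one side to the other an even number of times. This is a contradiction.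

(iii) Summing $\delta_E=q_t+q_{t'}$ over the edges at $v$ counts each $q_t$ twice, so $\sum_{b\ne\bar v}k_b\,\delta_{\bar vb}=0$. The three functions $\delta_{\bar vb}$ are the nonzero elements of the two-dimensional space of affine functions vanishing at $\bar v$; the only nontrivial linear relation among them is that their sum is $0$. So the three numbers $k_b$ have the same parity. Their sum is even by (i), hence each is even.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0.7,0)--(3.3,0);
\draw (3.65,-0.6)--(2.35,-2.85) (1.65,-2.85)--(0.35,-0.6);
\draw (3.65,0.6)--(2.35,2.85) (1.65,2.85)--(0.35,0.6);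
\draw[very thick] (0.35,-0.6)--(0.7,0)--(0.35,0.6) (3.65,-0.6)--(3.3,0)--(3.65,0.6);
\draw[very thick] (1.65,-2.85)--(2.35,-2.85) (1.65,2.85)--(2.35,2.85);
\draw[thick,dashed] (0.675,-1.16)--(1.2,0)--(3.0,1.725);
\draw[thick,dotted] (3.325,-1.16)--(2.8,0)--(1.0,1.725);
\node[left] at (0.45,-0.3) {$(t,u)$}; \node[right] at (3.55,-0.3) {$(t,v)$};
\node[left] at (0.45,0.3) {$(t',v)$}; \node[right] at (3.55,0.3) {$(t',u)$};
\node[below] at (2,-2.85) {$(t,w)$}; \node[above] at (2,2.85) {$(t',w')$};
\node[left] at (0.65,-1.3) {$C_u$}; \node[right] at (3.35,-1.3) {$C_v$};
\node[right] at (3.0,1.8) {$C_u$}; \node[left] at (1.0,1.8) {$C_v$};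
\node at (2,-1.5) {$H_t$}; \node at (2,2.1) {$H_{t'}$};
\end{tikzpicture}
\caption{The hexagons of two triangles $t=uvw$ and $t'=uvw'$ glued along a twisted edge $uv$. Thick sides are corner arcs; the twist joins $(t,u)$ to $(t',v)$. The curve $C_u$ around $u$ (dashed) and the curve $C_v$ around $v$ (dotted) cross once.}
\label{fig:twist}
\end{figure}

Part (ii) is a severe restriction. For example, start from $s(x,y)=xy$, for which $q_t=xy$ for all $t$ and no edge is twisted, and change the color of a single vertex $v$. Then $q_t$ changes exactly for the triangles $t$ at $v$, so every interior edge opposite to $v$ in such a triangle becomes twisted. If one of these edges has two interior endpoints, the new patchwork is not maximal.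

\begin{corollary}\label{cor:walls}
Let $L$ be maximal. Every wall is either a \emph{chord}, joining odd points on two different sides of $P$, or a \emph{spoke}, joining an interior odd vertex, its \emph{apex}, to an odd point of $\partial P$. For an interior odd vertex $v$ and a side of $P$ whose odd points have class $b$, the number of spokes from $v$ to that side is even, and it is $0$ if $b=\bar v$.
\end{corollary}

\begin{proof}
The dichotomy follows from Proposition~\ref{prop:twist}(ii); the ends of a chord lie on different sides because they have different classes. For the same reason there is no edge from $v$ to a point of class $\bar v$. If $b\ne\bar v$, the twisted edges from $v$ to class $b$ end on $\partial P$ by (ii), and the points of class $b$ on $\partial P$ are the odd points of the given side. So the number in question is $k_b$, which is even by (iii).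
\end{proof}

\section{Curves built from chords}\label{sec:examples}

The simplest maximal patchworks are those whose twisted edges have both endpoints on $\partial P$. Their schemes can be computed by hand. They prove the existence statements of both theorems and show what the negative statement has to control.

\begin{lemma}\label{lem:empty}
Suppose that no edge at an interior vertex is twisted. For an interior vertex $v$ let $c_v$ be the common value of $c_t$ on the triangles at $v$, and put $\gamma(v)=c_v$ if $v$ is even and $\gamma(v)=c_v+1$ if $v$ is odd. Let $\zeta_0$ be the color of the outer region. Then $L$ is maximal with scheme $\alpha\sqcup1\langle\beta\rangle$, where $\beta$ is the number of interior vertices with $\gamma(v)=\zeta_0$ and $\alpha=21-\beta$.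
\end{lemma}

\begin{proof}
All triangles $t$ at an interior vertex $v$ have the same $q_t$, so the arcs $(t,v)$ lie in one quadrant $e$ and form a closed curve around $v_e$ in the open star of $v_e$. The disc that it bounds in the star contains no other point of $L$, because a copy of a triangle carries at most one segment. So we have an empty oval, and the color inside it is $q_{t,e}(\bar v)$ with $\kappa_e(t)=\bar v$. If $v$ is even, this is $q_{t,e}(0)=c_v$. If $v$ is odd, the value at $\bar v=\kappa_e(t)$ differs from the value at $0$, so it is $c_v+1$. The color inside is $\gamma(v)$ in both cases.

These $21$ ovals do not meet copies of $\partial P$, while $L$ does by Lemma~\ref{lem:join}(b). So there is a further component $O$, and by Proposition~\ref{prop:bound} only one. Each empty oval lies inside $O$ or inside no oval at all, and by Lemma~\ref{lem:ovals}(a) the color inside it is $\zeta_0$ in the first case and $\zeta_0+1$ in the second.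
\end{proof}

To obtain algebraic curves we need regular triangulations containing prescribed chords.

\begin{lemma}\label{lem:regular}
Let $P=Z_1\cup\dots\cup Z_r$ with convex lattice polygons $Z_j$. Suppose that there are a function $h\colon P\to\mathbb{R}$ and affine functions $h_j$ with $h\ge h_j$ on $P$ and $Z_j=\{h=h_j\}$. Then there is a regular unimodular triangulation of $P$ with vertex set $A$ each of whose triangles lies in some $Z_j$. If $h(x,y)=h(y,x)$, it can be chosen symmetric.
\end{lemma}

\begin{proof}
Let $g=x^2+y^2+\eta$ on $A$ with $|\eta|<\frac12$, and $\nu=Nh+g$ with $N>0$.

\emph{For large $N$ the cells refine the $Z_j$.} Let $C$ be a two-dimensional cell of the subdivision of $Z_j$ induced by $g$ on $A\cap Z_j$, with affine function $\ell_C$. On $A\cap Z_j$ we have $\nu-(Nh_j+\ell_C)=g-\ell_C\ge0$. At $a\in A\setminus Z_j$ the difference is $N(h-h_j)(a)+(g-\ell_C)(a)$, which is positive for large $N$. There are finitely many pairs $(C,a)$, so for large $N$ every such $C$ is a cell of the subdivision induced by $\nu$. These cells cover $P$, so there are no other two-dimensional cells.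

\emph{A cell contains no lattice points other than its vertices.} Let $a\in A\cap Z_j$, and let $\ell_0$ be the affine function tangent to $x^2+y^2$ at $a$. Put $\ell=Nh_j+\ell_0+\eta(a)$. Then $\ell(a)=\nu(a)$, and for $b\in A\setminus\{a\}$ we have $\nu(b)-\ell(b)\ge|b-a|^2+\eta(b)-\eta(a)>0$. If $a$ lay in a cell with affine function $\ell'\le\nu$ without being a vertex of it, we could write $a=\sum\lambda_ib_i$ as a convex combination of vertices $b_i\ne a$ and obtain $\nu(a)=\sum\lambda_i\ell(b_i)<\sum\lambda_i\nu(b_i)=\ell'(a)\le\nu(a)$, which is absurd. In particular every point of $A$ is a vertex.

\emph{For generic $\eta$ the cells are triangles.} Any four points $b_1,\dots,b_4$ of the plane satisfy a nontrivial relation $\sum\lambda_i=0$, $\sum\lambda_ib_i=0$, and if an affine function agrees with $g$ at these points then $\sum\lambda_ig(b_i)=0$. Choose $\eta$ outside the finitely many hyperplanes obtained in this way from the four-element subsets of $A$. Then every two-dimensional cell has three vertices, and it has area $\frac12$ by Pick's formula.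

\emph{The symmetric case.} Take $\eta$ symmetric, so that its values on $A_+=A\cap P_+$ are free. Then $\nu$ and the subdivision are symmetric. Choose $\eta$ so that no affine function agrees with $g$ at four points of $A_+$, and no function $\lambda+\mu(x+y)$ agrees with $g$ at three points of $A_+$. The second requirement also excludes only finitely many hyperplanes, since the triples of values of such functions at three given points span at most a plane in $\mathbb{R}^3$. Cells in $P_+$ are triangles, and so are their mirror images in $P_-$. Any other cell $C$ has an interior point on $D$, shares it with its mirror image, and is therefore symmetric. Then $\ell_C$ and its mirror image both agree with $g$ at the vertices of $C$, so $\ell_C$ is symmetric, of the form $\lambda+\mu(x+y)$. Hence the vertices of $C$ form at most two orbits under the reflection. If $C$ had four vertices, they would form two pairs $\{(a,b),(b,a)\}$ with $a\neq b$. The segment joining such a pair contains no further lattice point, so the pairs are $\{(i,i+1),(i+1,i)\}$ and $\{(j,j+1),(j+1,j)\}$ with $i<j$. The lattice point $(i+1,i+1)$ lies between the midpoints of the two pairs, hence in $C$, and is not a vertex. This contradiction shows that $C$ is a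 triangle.
\end{proof}

In the two constructions below the $Z_j$ are separated by primitive chords, and $s$ is given on each $Z_j$ by a function of the form $xy+{}$affine. By uniqueness this function is $q_t$ for all $t\subset Z_j$. Each chord is an edge of $T$, every interior lattice point lies in the interior of some $Z_j$, and so Lemma~\ref{lem:empty} applies.

\begin{proposition}\label{prop:three}
There is a symmetric regular unimodular triangulation from which T-curves with the schemes $18\sqcup1\langle3\rangle$, $14\sqcup1\langle7\rangle$ and $10\sqcup1\langle11\rangle$ come. These are maximal, with $p-n=16$, $8$ and $0$.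
\end{proposition}

\begin{proof}
Let $h=\max(0,3x-4y-3)+\max(0,3y-4x-3)$. The two affine functions have negative sum on $P$, so they are never both nonnegative. Hence $h$ satisfies the hypothesis of Lemma~\ref{lem:regular} with three polygons: the triangle $W_1=\{3x-4y-3\ge0\}$ with vertices $(1,0),(8,0),(5,3)$, its mirror image $W_1^*$, and the middle polygon, where $h=0$. The chords $(1,0)(5,3)$ and $(0,1)(3,5)$ have the primitive directions $(4,3)$ and $(3,4)$. Let $T$ be a symmetric triangulation given by the lemma.

Put $s=xy$ on the middle polygon, $s=xy$ or $s=xy+x+1$ on $W_1$, and $s=xy$ or $s=xy+y+1$ on $W_1^*$. These agree at the chord endpoints, since $x$ is odd at $(1,0),(5,3)$ and $y$ is odd at $(0,1),(3,5)$. The path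
\[
(4,-4)\to(5,-3)\to(1,0)\to(0,0)\to(0,1)\to(-3,5)\to(-4,4)
\]
runs along copies of the chords and of boundary edges, and its vertices are copies of points of the middle polygon. In quadrant $(0,1)$ the colors are $xy+y$, which vanishes at $(4,4),(5,3),(1,0)$; in quadrant $(1,0)$ they are $xy+x$, which vanishes at $(0,1),(3,5),(4,4)$; and $s(0,0)=0$. By Lemma~\ref{lem:ovals}(c) the outer region has color $0$.

If $s=xy$ everywhere, then $c_v=0$ for all $v$, and $\gamma(v)=0$ exactly for the three interior even points $(2,2),(4,2),(2,4)$. The scheme is $18\sqcup1\langle3\rangle$. The interior lattice points of $W_1$ are $(3,1),(4,1),(5,1),(6,1),(4,2),(5,2)$, five odd and one even. Modifying $s$ on $W_1$ makes $c_v=1$ at these points, so five ovals move into $O$ and one moves out: $\beta$ increases by $4$. The same holds for $W_1^*$. Modifying one or both corners gives $\beta=7$ or $\beta=11$.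
\end{proof}

The computation shows a general rule for this type of construction. If $c$ is switched from the outer color to the other color on a region with $I$ interior lattice points, $I_0$ of them even, then $\beta$ grows by $(I-I_0)-I_0$ and $p-n=22-2\beta$ drops by $2(I-2I_0)$. To get from $16$ down to $-8$ we need regions with many odd points and few even ones.

\begin{proposition}\label{prop:construction}
The scheme $6\sqcup1\langle15\rangle$ is realized by a T-curve of degree $8$.
\end{proposition}

\begin{proof}
Let $a=5x+7y-35$, $b=4x+7y-35$ and $h=\max(0,a)+\max(0,b)$. On $P$ we have $b\le a$. So $h\ge0$, $h\ge a$ and $h\ge a+b$, with equality exactly on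
\[
Z_1=\{a\le0\},\qquad M=\{a\ge0,\ b\le0\},\qquad Z_2=\{b\ge0\},
\]
respectively. The lines $a=0$ and $b=0$ meet $P$ in the chords $(7,0)(0,5)$ and $(0,5)(7,1)$, with primitive directions $(7,-5)$ and $(7,-4)$; see Figure~\ref{fig:construction}. Let $T$ be given by Lemma~\ref{lem:regular}, and put
\[
s=xy+x+y+1\ \text{ on }Z_1,\qquad s=xy\ \text{ on }M,\qquad s=xy+y+1\ \text{ on }Z_2 .
\]
The lattice points common to two polygons are $(7,0)$, $(0,5)$ and $(7,1)$, and the formulas agree there, with values $0$, $0$ and $1$. The constants are $c=1,0,1$ on $Z_1,M,Z_2$.

The path $(8,0)\to(7,0)\to(0,5)\to(-7,1)\to(-8,0)$ consists of two boundary edges and copies of the two chords. We have $s(8,0)=s(7,0)=s(0,5)=0$ and $s_{(1,0)}(7,1)=1+7=0$, and $(8,0)$ is even. So the outer region has color $0$ by Lemma~\ref{lem:ovals}(c).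

Solving $a<0$ and $b>0$ row by row distributes the $21$ interior points as follows.
\begin{itemize}
\item $Z_1$ contains $(1,1),\dots,(5,1)$; $(1,2),\dots,(4,2)$; $(1,3),(2,3)$; $(1,4)$. These are $12$ points, of which $(2,2)$ and $(4,2)$ are even.
\item $Z_2$ contains $(4,3)$; $(2,4),(3,4)$; $(1,5),(2,5)$; $(1,6)$. These are $6$ points, of which $(2,4)$ is even.
\item $M$ contains the odd points $(6,1),(5,2),(3,3)$.
\end{itemize}
The points with $\gamma(v)=0$ are the odd points of $Z_1$ and $Z_2$ and the even points of $M$, so $\beta=10+5+0=15$ and $\alpha=6$ in Lemma~\ref{lem:empty}. Since $T$ is regular, Viro's theorem gives the curve.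
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\draw (0,0)--(8,0)--(0,8)--cycle;
\draw[very thick] (7,0)--(0,5)--(7,1);
\draw[dashed] (0,0)--(4,4);
\foreach \x/\y in {1/1,2/1,3/1,4/1,5/1,1/2,3/2,1/3,2/3,1/4,4/3,3/4,1/5,2/5,1/6}
  \draw[fill=white] (\x,\y) circle (0.13);
\foreach \x/\y in {2/2,4/2,2/4,6/1,5/2,3/3} \fill (\x,\y) circle (0.14);
\node[below] at (7,0) {$(7,0)$}; \node[left] at (0,5) {$(0,5)$}; \node[right] at (7,1.2) {$(7,1)$};
\node at (2.5,0.4) {$Z_1$}; \node at (0.5,6.6) {$Z_2$}; \node at (7.3,0.33) {$M$};
\end{tikzpicture}
\caption{The subdivision of $8\cdot\Delta_2$ that gives $6\sqcup1\langle15\rangle$. Each interior lattice point carries an empty oval, which lies inside the nonempty oval for the $15$ white points and outside it for the $6$ black points. Both chords cross the diagonal (dashed).}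
\label{fig:construction}
\end{figure}

By the rule above, $Z_1$ lowers $p-n$ by $2(12-4)=16$ and $Z_2$ by $2(6-2)=8$. The chords used here cannot be edges of a symmetric triangulation, since each crosses its mirror image. It remains to show that no other arrangement of walls, with spokes and nested regions allowed, can make up for them.

\section{An Euler characteristic formula}\label{sec:euler}

For a general patchwork the ovals are not centered at lattice points, so we replace the count of ovals by the Euler characteristic in Lemma~\ref{lem:ovals}(b). Neither maximality nor symmetry is needed in this section. For an even point $u\in A$ let $m(u)$ be its number of copies in $\mathbb{RP}^2$, so $m(u)=4$, $2$ or $1$ according as $u$ is interior, in the relative interior of a side, or a corner. For $\zeta\in\mathbb{F}_2$ put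
\[
\varphi_\zeta=\#\{t\in T:c_t=\zeta\}-\sum_{u\ \mathrm{even},\ s(u)=\zeta}m(u).
\]

\begin{proposition}\label{prop:euler}
For $\zeta\in\mathbb{F}_2$ we have $\chi(R_\zeta)=16-\varphi_\zeta$. In particular, if the outer region has color $0$, then $p-n=16-\varphi_1$.
\end{proposition}

\begin{proof}
In each closed triangle of $\mathbb{RP}^2$, the set $R_\zeta$ consists of the points whose barycentric coordinates at the vertices of color $\zeta$ have sum $\mu>\frac12$. Multiply the other coordinates by $1-\tau$, for $\tau$ from $0$ to $1$, and renormalize. This does not decrease $\mu$ and is compatible along common edges, so it is a deformation retraction of $R_\zeta$ onto the union $K$ of the cells all of whose vertices have color $\zeta$. For each cell of $T$ we count its copies in $K$. Call an even vertex $u$ \emph{active} if $s(u)=\zeta$. A cell containing an inactive even vertex has no copy in $K$.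

\emph{Vertices.} An odd vertex has color $\zeta$ in two of the four quadrants. This gives $2$ copies in $K$ if it is interior, and $1$ if it lies on $\partial P$, where the quadrants are identified in pairs. An active even vertex has $m(u)$ copies in $K$.

\emph{Edges.} An edge $uv$ with both ends odd is interior, because even and odd points alternate along $\partial P$. The distinct nonzero classes $\bar u,\bar v$ are linearly independent, so $(s_e(u),s_e(v))$ takes each value once, and the edge has $1$ copy in $K$. An edge with an active even end has its odd end of color $\zeta$ in two quadrants, which gives $2$ copies if the edge is interior and $1$ if it is a boundary edge.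

\emph{Triangles.} A triangle with an active even vertex has $1$ copy in $K$, by linear independence of the other two classes. If $t$ has no even vertex, its classes are the three nonzero ones, and by \eqref{eq:q} the three colors have sum $1+c_t$ in every quadrant. The four quadrants give four distinct color vectors, hence all four vectors in $\mathbb{F}_2^3$ with this sum. The vector $(\zeta,\zeta,\zeta)$ has sum $\zeta$. So $t$ has $1$ copy in $K$ if $c_t\ne\zeta$ and none if $c_t=\zeta$.

Let $u$ be an active even vertex with $k$ triangles. If $u$ is interior it has $k$ edges, which contribute $2k$ copies. If $u\in\partial P$ it has $k-1$ interior and $2$ boundary edges, which again contribute $2(k-1)+2=2k$ copies. So the cells containing $u$ contribute $m(u)-2k+k=m(u)-k$ to $\chi(K)$. By \eqref{eq:q}, the triangles at active vertices are exactly the triangles with an even vertex and $c_t=\zeta$. There are $21-3=18$ interior and $12$ boundary odd points. If $E_1$ and $T_1$ are the numbers of edges and triangles without even vertex, then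
\[
\chi(K)=2\cdot18+12-E_1+T_1-\#\{t:c_t=\zeta\}+\sum_{u\ \mathrm{active}}m(u).
\]
A triangle has three edges without even vertex if it has no even vertex, and one otherwise. These edges are interior, so $2E_1=3T_1+(64-T_1)$, that is, $E_1-T_1=32$. Hence $\chi(K)=48-32-\varphi_\zeta$. The last statement follows from Lemma~\ref{lem:ovals}(b).
\end{proof}

Two checks are immediate. The even points have total multiplicity $3\cdot4+9\cdot2+3\cdot1=33$, so $\varphi_0+\varphi_1=31$ and $\chi(R_0)+\chi(R_1)=1=\chi(\mathbb{RP}^2)$, as it must be. In Proposition~\ref{prop:construction}, the triangles with $c_t=1$ are the $35+21$ triangles in $Z_1\cup Z_2$, all even points except $(8,0)$ have color $1$, and $\varphi_1=56-32=24$, in agreement with $p-n=-8$.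

\section{Symmetric triangulations along the diagonal}\label{sec:diagonal}

From now on $T$ is symmetric and $L$ is maximal; the colors $s$ are not assumed symmetric. Proposition~\ref{prop:euler} requires knowing which color is the outer one, and then evaluating $\varphi$ for the other color. Both problems are solved along the diagonal: $c_t$ is essentially constant there, the constant is the outer color, and so the diagonal separates the set that $\varphi$ counts into two independent halves.

For $0\le i\le3$ let $D_i$ be the segment from $(i,i)$ to $(i+1,i+1)$ and $E_i$ the segment from $(i,i+1)$ to $(i+1,i)$.

\begin{lemma}\label{lem:diag}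
\begin{itemize}
\item[(a)] An edge not contained in $D$ that meets $D$ in a point of its relative interior is one of the $E_i$. If $E_i$ is an edge, the third vertices of the two triangles containing it are $(i,i)$ and $(i+1,i+1)$.
\item[(b)] For each $i$ exactly one of $D_i$, $E_i$ is an edge. Call the two triangles containing it the \emph{diagonal triangles of level $i$}.
\item[(c)] A diagonal triangle meets $D$ in a segment, and its vertices satisfy $|x-y|\le1$. Every other triangle lies in $P_+$ or in $P_-$.
\item[(d)] If $i\ge1$ and $E_i$ is an edge, it is untwisted.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The edge and its mirror image share a relative interior point, so they coincide. The endpoints are not both on $D$, so they are swapped: they are $(a,b)$ and $(b,a)$, with $|a-b|=1$ by primitivity. The reflection preserves $x+y$, hence each side of the line through $E_i$, hence each of the two triangles containing $E_i$. The third vertex is therefore a point $(k,k)$. The area is $\frac12|2k-2i-1|$, so $k\in\{i,i+1\}$.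

Note also that a triangle whose interior meets $D$ coincides with its mirror image. The reflection fixes one of its vertices and swaps the other two, so by (a) the triangle contains some $E_j$.

(b) The segments $D_i$ and $E_i$ cross, so they are not both edges. If $D_i$ is not an edge, then no edge leaves $(i,i)$ in the direction $(1,1)$, and near $(i,i)$ the segment $D_i$ runs in the interior of a triangle with vertex $(i,i)$. This triangle is spanned by $(i,i)$ and some $E_j$ with $i\in\{j,j+1\}$, and the direction of $D_i$ gives $j=i$.

(c) The first claim is clear from the description of the diagonal triangles; for a triangle on $D_i$ with third vertex $(a,b)$ the area is $\frac12|a-b|$. A triangle lying in neither $P_+$ nor $P_-$ has an interior point on $D$, so it contains some $E_j$ and is diagonal.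

(d) Both endpoints of $E_i$ are interior, so Proposition~\ref{prop:twist}(ii) applies.
\end{proof}

The edge $E_0$ from $(0,1)$ to $(1,0)$ may be twisted, and then it is a wall. We call this the \emph{exceptional case}, and we write $t_0$ for the triangle with vertices $(0,0),(1,0),(0,1)$.

To pass from one level to the next we turn around a point $v=(j,j)$, $1\le j\le3$, through the half-plane $x>y$. Let $t_v^{\mathrm{in}}$ and $t_v^{\mathrm{out}}$ be the diagonal triangles of levels $j-1$ and $j$ that contain $v$ and meet $\{x>y\}$; each is unique by Lemma~\ref{lem:diag}(a),(b). Turning from $t_v^{\mathrm{in}}$ to $t_v^{\mathrm{out}}$ crosses exactly the \emph{lower edges} at $v$, those whose other endpoint has $x>y$. Therefore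
\begin{equation}\label{eq:turn}
q_{t_v^{\mathrm{in}}}+q_{t_v^{\mathrm{out}}}=\sum_{E\ \text{lower edge at }v}\delta_E .
\end{equation}

\begin{lemma}\label{lem:constant}
The constant $c_t$ has the same value on all diagonal triangles, except for $t_0$ in the exceptional case.
\end{lemma}

\begin{proof}
Consider the two triangles of level $i$. If $D_i$ is an edge, they share an even vertex, so their constants agree by \eqref{eq:q}. If $E_i$ is an untwisted edge, their functions $q$ agree. So it suffices to show that $t_v^{\mathrm{in}}$ and $t_v^{\mathrm{out}}$ have the same constant for $v=(1,1),(2,2),(3,3)$; note that neither is $t_0$. For the even vertex $(2,2)$ this follows from \eqref{eq:q}. Let $v=(1,1)$ or $(3,3)$. Evaluating \eqref{eq:turn} at $0$ counts the walls among the lower edges. By Corollary~\ref{cor:walls} the walls at $v$, which has class $(1,1)$, end at odd points of the bottom, where $x>y$, or of the left side, where $x<y$. So the lower walls are exactly the spokes from $v$ to the bottom, and their number is even.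
\end{proof}

Replacing $s$ by $s+1$ does not change $L$ or the twisted edges, and it replaces every $c_t$ by $c_t+1$. \emph{We may and do assume that the common value in Lemma~\ref{lem:constant} is $0$.} Then by \eqref{eq:q} the points $(2,2)$ and $(4,4)$ have color $0$, and so does $(0,0)$ outside the exceptional case.

\begin{lemma}\label{lem:outer}
The outer region has color $0$.
\end{lemma}

\begin{proof}
We build a path of color $0$ that follows the diagonal through two opposite quadrants. For this the two odd points of $D$ must have the same color.

\emph{Step 1: $s(1,1)=s(3,3)$.} Let $v=(2,2)$. The value of $q_{t_v^{\mathrm{in}}}$ at the class $(1,1)$ is $s(1,1)$. Indeed, either $D_1$ is an edge and $t_v^{\mathrm{in}}$ contains $(1,1)$, or $E_1$ is an untwisted edge and the triangle across it contains $(1,1)$. With $D_2$, $E_2$ and $(3,3)$ in place of $D_1$, $E_1$ and $(1,1)$, the value of $q_{t_v^{\mathrm{out}}}$ at the class $(1,1)$ is $s(3,3)$. Evaluate \eqref{eq:turn} at $(1,1)$. By Proposition~\ref{prop:twist}(ii) a twisted lower edge at $v$ ends at an odd point of $\partial P$ with $x>y$, of class $(1,0)$ on the bottom or $(1,1)$ on the hypotenuse. The functions $\delta_{0,(1,0)}=y$ and $\delta_{0,(1,1)}=x+y$ take the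 values $1$ and $0$ at $(1,1)$. All twisted edges from $v$ to class $(1,0)$ end on the bottom, hence are lower edges, and their number is even by Proposition~\ref{prop:twist}(iii). So the right side of \eqref{eq:turn} vanishes at $(1,1)$.

\emph{Step 2: along the diagonal.} Choose $e$ with $e_1+e_2=s(1,1)$, and put $e'=e+(1,1)$. In both quadrants the points $(i,i)$ with $1\le i\le4$ have color $0$, and so does $(0,0)$ outside the exceptional case. Suppose that $(i,i)$ and $(i+1,i+1)$ have color $0$ in quadrant $e$. If $D_i$ is an edge, it joins them. If $E_i$ is an untwisted edge, its two triangles have the same function $q_{t,e}$, which gives the colors of all four vertices. The values at the classes $0$ and $(1,1)$ are $0$, and the four values have sum $1$, so exactly one endpoint of $E_i$ has color $0$; we pass through it along two edges. The argument used only the colors of the points $(i,i)$, so it applies in $e'$ as well. Outside the exceptional case we obtain a path of color $0$ from $(4,4)_e$ through the origin to $(4,4)_{e'}$.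

\emph{Step 3: the exceptional case.} Step 2 gives paths from $(4,4)_e$ to $(1,1)_e$ and from $(1,1)_{e'}$ to $(4,4)_{e'}$, and we must go around the origin. The triangle $t$ spanned by $(1,1)$ and $E_0$ has $c_t=0$, so $q_{t,e}$ vanishes at $0$ and at $(1,1)$, and exactly one of $s_e(1,0)$, $s_e(0,1)$ is $0$. If $s_e(1,0)=0$ and $s_e(0,1)=1$, let $e''=e+(0,1)$. Then $s_{e''}(1,0)=s_{e''}(0,1)=0$. Moreover $(1,0)_{e''}=(1,0)_e$, and $(0,1)_{e''}=(0,1)_{e'}$ because $e'=e''+(1,0)$. So
\[
(1,1)_e\to(1,0)_e=(1,0)_{e''}\to(0,1)_{e''}=(0,1)_{e'}\to(1,1)_{e'}
\]
is a path of color $0$ along edges of copies of $t$. If $s_e(0,1)=0$ and $s_e(1,0)=1$, let $e''=e+(1,0)$. Then again both ends of $E_0$ have color $0$ in $e''$, and the path $(1,1)_e\to(0,1)_e=(0,1)_{e''}\to(1,0)_{e''}=(1,0)_{e'}\to(1,1)_{e'}$ serves.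

In all cases the path lies in $Q$ and joins the antipodal points $(4,4)_e$ and $(4,4)_{e'}$. Lemma~\ref{lem:ovals}(c) concludes the proof.
\end{proof}

Let $\varphi_+$ be the number of non-diagonal triangles $t\subset P_+$ with $c_t=1$, minus the sum of $m(u)$ over the even points $u\in P_+\setminus D$ with $s(u)=1$. Define $\varphi_-$ in the same way with $P_-$.

\begin{corollary}\label{cor:split}
$p-n=16-\varphi_+-\varphi_-$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:outer} and Proposition~\ref{prop:euler}, $p-n=16-\varphi_1$. Outside the exceptional case no diagonal triangle has $c_t=1$ and no even point of $D$ has color $1$, so $\varphi_1=\varphi_++\varphi_-$ by Lemma~\ref{lem:diag}(c). In the exceptional case $c_{t_0}=1$ by \eqref{eq:wall} and $s(0,0)=1$ by \eqref{eq:q}. These are the only exceptions, and they contribute $1-m(0,0)=0$.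
\end{proof}

\section{Shadows of walls in one half}\label{sec:shadows}

We keep the assumptions of Section~\ref{sec:diagonal} and show that $\varphi_+\in\{0,8\}$. The set of triangles with $c_t=1$ is bounded by walls and may be complicated. We write it as an alternating sum of lattice triangles, one for each chord and one for each pair of spokes. The parity statement of Corollary~\ref{cor:walls} is what makes the pairing possible.

\subsection{Cuts and shadows}

A wall is not contained in $D$, because each $D_i$ has an even endpoint. By Lemma~\ref{lem:diag}(a),(d), a wall is either $E_0$, in the exceptional case, or lies in $P_+$ or in $P_-$. The odd boundary points in $P_+$ are $(a,0)$ with $a\in\{1,3,5,7\}$, and $(7,1)$, $(5,3)$.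

\begin{lemma}\label{lem:types}
The walls contained in $P_+$ are of three types:
\begin{itemize}
\item[(1)] chords from $(a,0)$ to $(8-b,b)$ with $a\in\{1,3,5,7\}$ and $b\in\{1,3\}$;
\item[(2)] spokes from an apex $v\in P_+$ to the bottom, an even number for each $v$;
\item[(3)] spokes from an apex $v\in P_+\setminus D$ to $(7,1)$ or $(5,3)$, none or both for each $v$.
\end{itemize}
\end{lemma}

\begin{proof}
The list follows from Corollary~\ref{cor:walls}; an odd point of $D$ has class $(1,1)$ and sends no spoke to the hypotenuse. All spokes from $v\in P_+$ to the bottom lie in $P_+$ by convexity, so their number is even. A spoke from $v\in P_+\setminus D$ to $(3,5)$ or $(1,7)$ would cross $D$ and be some $E_i$, but no $E_i$ has an endpoint on the hypotenuse. So all spokes from $v$ to the hypotenuse end at $(7,1)$ or $(5,3)$, and their number is even.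
\end{proof}

At each apex $v$ let $a_1<\dots<a_{2r}$ be the ends of the spokes of type (2), pair them as $(a_1,a_2),(a_3,a_4),\dots$, and pair the two spokes of type (3) if they are present. A \emph{cut} is a chord of type (1) or such a pair of spokes, so each wall in $P_+$ belongs to exactly one cut. The \emph{shadow} of a chord is the triangle with vertices $(a,0),(8,0),(8-b,b)$, and the shadow of a pair is the triangle spanned by its two spokes. The boundary of a shadow $S$ consists of the cut and a part of $\partial P$. Hence $S$ is a union of triangles of $T$, and $S$ determines its cut. All vertices of $S$ except possibly an apex have $x>y$, so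
\begin{equation}\label{eq:meetD}
S\subset P_+,\quad\text{and } S\cap D \text{ is empty or is the apex of } S .
\end{equation}
By Lemma~\ref{lem:diag}(c), $S$ contains no diagonal triangle.

\begin{lemma}\label{lem:parity}
A non-diagonal triangle $t\subset P_+$ has $c_t=1$ if and only if it lies in an odd number of shadows.
\end{lemma}

\begin{proof}
Let $t'$ be a diagonal triangle of level $3$ that meets $\{x>y\}$; it has $c_{t'}=0$. Join an interior point of $t$ to an interior point of $t'$ with $x>y$ by a straight segment containing no vertex of $T$. The segment lies in the interior of $P_+$ and crosses edges transversally. If $E_0$ is an edge, then $t_0=P\cap\{x+y\le1\}$ is a triangle different from $t$ and $t'$, so both ends of the segment have $x+y>1$ and the segment avoids $E_0$. Hence all walls crossed lie in $P_+$, and by \eqref{eq:wall} $c_t$ is the parity of their number. For each shadow $S$ the segment meets $\partial S$ only in the cut and ends outside $S$, so it crosses the cut an odd number of times if and only if $t\subset S$. Sum over all cuts.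
\end{proof}

\begin{lemma}\label{lem:nested}
Two distinct shadows with the same apex have disjoint interiors. Any two distinct shadows are nested or have disjoint interiors.
\end{lemma}

\begin{proof}
Every point of $P\setminus\{v\}$, for $v$ interior, lies on the segment from $v$ to a unique point of $\partial P$. Two distinct shadows with apex $v$ are cones over disjoint segments of $\partial P$, by the choice of the pairing, so they meet only in $v$.

Now let $S,S'$ be distinct shadows not having the same apex, and let $\Gamma,\Gamma'$ be their cuts with the endpoints on $\partial P$ removed. The cuts have no common edge and no common interior vertex, so $\Gamma$ and $\Gamma'$ are disjoint connected subsets of $\operatorname{int}P$. The set $\operatorname{int}P\setminus\Gamma$ is the disjoint union of the open sets $\operatorname{int}S$ and $U=\operatorname{int}P\setminus S$. Both are connected: $\operatorname{int}S$ is convex, and $U$ is convex for a chord and is an open cone with apex $v$ over an open arc of $\partial P$ for a pair. Define $U'$ in the same way for $S'$. By \eqref{eq:meetD}, $U\cap U'$ contains all but at most two points of $D\cap\operatorname{int}P$, so it is nonempty. If $\Gamma'\subset\operatorname{int}S$,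 then $U$ misses $\Gamma'$ and meets $U'$, so $U\subset U'$ and $S'\subset S$. Otherwise $\Gamma'\subset U$. Then $\operatorname{int}S$ misses $\Gamma'$, so it lies in $\operatorname{int}S'$ or in $U'$; that is, $S\subset S'$ or the interiors are disjoint.
\end{proof}

For a shadow $S$ let $\operatorname{depth}(S)$ be the number of shadows strictly containing $S$, and put
\[
\varphi(S)=\#\{t\in T:t\subset S\}-\sum_{u\in S\ \mathrm{even}}m(u).
\]
This number depends only on the lattice triangle $S$, not on $T$ or $s$.

\begin{lemma}\label{lem:alternating}
$\displaystyle\varphi_+=\sum_S(-1)^{\operatorname{depth}(S)}\varphi(S)$, the sum running over all shadows.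
\end{lemma}

\begin{proof}
We compare the coefficients of each triangle and each even point on the two sides. Diagonal triangles, triangles outside $P_+$, and even points on $D$ or outside $P_+$ occur on neither side, by \eqref{eq:meetD} and because an apex is odd.

Let $t\subset P_+$ be non-diagonal. By Lemma~\ref{lem:nested} the shadows containing $t$ form a chain $S_1\supsetneq\dots\supsetneq S_k$. A shadow containing $S_j$ contains $t$, so $\operatorname{depth}(S_j)=j-1$. The coefficient $\sum_{j=1}^k(-1)^{j-1}$ is $1$ for odd $k$ and $0$ for even $k$, which by Lemma~\ref{lem:parity} is the coefficient of $t$ in $\varphi_+$.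

Let $u\in P_+\setminus D$ be even, and let $t$ be a triangle at $u$. Since $x-y\ge2$ at $u$, the triangle $t$ is not diagonal and lies in $P_+$, by Lemma~\ref{lem:diag}(c). The only lattice points on a cut are odd, so $u$ lies on no cut, and a neighborhood of $u$ in $P$ lies either in $S$ or outside $S$. Hence $u\in S$ if and only if $t\subset S$. As $s(u)=c_t$, the coefficient of $-m(u)$ equals that of $t$ on both sides.
\end{proof}

\subsection{The values of \texorpdfstring{$\varphi(S)$}{phi(S)}}

The quantity $\varphi(S)$ is the drop in $p-n$ found after Proposition~\ref{prop:three}.

\begin{lemma}\label{lem:pick}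
If a shadow $S$ has $I$ lattice points in its interior, $I_0$ of them even, then $\varphi(S)=2(I-2I_0)$.
\end{lemma}

\begin{proof}
Let $B$ be the number of lattice points on $\partial S$. By Pick's formula $S$ contains $2I+B-2$ triangles. The even points in the interior have $m=4$. So it suffices to show that the even points on $\partial S$, all of which lie on $\partial P$, have total multiplicity $B-2$. Edges of cuts are primitive. For a chord, $B=(9-a)+b$, and the even points are the corner $(8,0)$, $(7-a)/2$ further points on the bottom and $(b-1)/2$ on the hypotenuse, of total multiplicity $1+(7-a)+(b-1)$. For a pair with ends $(a,0),(a',0)$, $a<a'$, we have $B=a'-a+2$, and there are $(a'-a)/2$ even points, of total multiplicity $a'-a$. For the pair with ends $(7,1),(5,3)$ we have $B=4$ and the single even point $(6,2)$, of multiplicity $2$.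
\end{proof}

\begin{lemma}\label{lem:list}
Every shadow has $I=0$ or is one of the seven triangles in Table~\ref{tab:shadows}. Consequently $\varphi(S)\in\{0,8\}$, the shadows with $\varphi(S)=8$ are among $W_1,W_3,V_5,V_7$, and each of these four has $(4,1)$ in its interior.
\end{lemma}

\begin{proof}
A triangle contained in the strip $0\le y\le1$ or in the strip $7\le x+y\le8$ has $I=0$. We go through the types of Lemma~\ref{lem:types}, using that edges are primitive.

\emph{Chords.} For $b=1$ the shadow lies in $0\le y\le1$. For $b=3$ the direction is $(5-a,3)$, which excludes $a=5$. For $a=7$ the shadow has vertices $(7,0),(8,0),(5,3)$ and lies in $7\le x+y\le8$. The cases $a=1,3$ are $W_1,W_3$.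

\emph{Pairs to the bottom.} The class of the apex is neither $0$ nor $(1,0)$, so its second coordinate is odd. Since $y\le x$ and $x+y\le7$, it is $1$ or $3$. If it is $1$, the shadow lies in $0\le y\le1$. Otherwise the apex is $(3,3)$ or $(4,3)$. The segment from $(3,3)$ to $(a,0)$ is primitive for $a=1,5,7$ and not for $a=3$, which gives three possible pairs. The segment from $(4,3)$ to $(a,0)$ is primitive for $a=3,5$ and not for $a=1,7$, which gives one.

\emph{Pairs to the hypotenuse.} The class of the apex is neither $0$ nor $(1,1)$, so its coordinate sum is $3$, $5$ or $7$. If it is $7$, the shadow lies in $7\le x+y\le8$. Otherwise the apex is $(2,1)$, $(4,1)$ or $(3,2)$, and the segments from $(2,1)$ and $(4,1)$ to $(7,1)$ are not primitive.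

The interior points in the table are read off on the lines $y=1$ and $y=2$, and Pick's formula $I=(2\,\mathrm{area}-B+2)/2$ confirms that each list is complete.
\end{proof}

\begin{table}[ht]
\centering
\begin{tabular}{llcclccc}
\hline
 & vertices & $2\,\mathrm{area}$ & $B$ & interior lattice points & $I$ & $I_0$ & $\varphi$\\
\hline
$W_1$ & $(1,0),(8,0),(5,3)$ & 21 & 11 & $31,\,41,\,51,\,61,\,42,\,52$ & 6 & 1 & 8\\
$W_3$ & $(3,0),(8,0),(5,3)$ & 15 & 9 & $41,\,51,\,61,\,52$ & 4 & 0 & 8\\
$V_5$ & $(3,3),(1,0),(5,0)$ & 12 & 6 & $21,\,31,\,41,\,32$ & 4 & 0 & 8\\
$V_7$ & $(3,3),(1,0),(7,0)$ & 18 & 8 & $21,\,31,\,41,\,51,\,32,\,42$ & 6 & 1 & 8\\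
 & $(3,3),(5,0),(7,0)$ & 6 & 4 & $51,\,42$ & 2 & 1 & 0\\
 & $(4,3),(3,0),(5,0)$ & 6 & 4 & $41,\,42$ & 2 & 1 & 0\\
 & $(3,2),(7,1),(5,3)$ & 6 & 4 & $42,\,52$ & 2 & 1 & 0\\
\hline
\end{tabular}
\caption{The possible shadows in $P_+$ with interior lattice points. An interior point $(x,y)$ is abbreviated $xy$; the only even one that occurs is $(4,2)$.}
\label{tab:shadows}
\end{table}

The alternating sum could a priori be larger than $8$, if two shadows with $\varphi=8$ had even depth, or negative, if one had odd depth without compensation. The position of the four large triangles excludes both.

\begin{proposition}\label{prop:half}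
$\varphi_+\in\{0,8\}$ and $\varphi_-\in\{0,8\}$.
\end{proposition}

\begin{proof}
We determine the depths of the shadows with $\varphi=8$. Let $S'$ be a shadow strictly containing $W_1$ or $W_3$. Then $(8,0)\in S'$. The shadow of a pair meets $\partial P$ only in the segment between the ends of its spokes, which does not contain $(8,0)$; so $S'$ comes from a chord $(a',0)(8-b',b')$. It contains $(3,0)$ and $(5,3)$, so $a'\le3$ and $b'=3$, and $S'\in\{W_1,W_3\}$. As $W_3\subsetneq W_1$, the only possibility is $S'=W_1\supsetneq W_3$. Next let $S'$ be a shadow strictly containing the shadow $V_5$ or $V_7$. Then $(3,3)\in S'\cap D$, so $S'$ has apex $(3,3)$ by \eqref{eq:meetD}, contradicting the first part of Lemma~\ref{lem:nested}.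

Thus every shadow with $\varphi=8$ has depth $0$, except that $W_3$ has depth $1$ when $W_1$ is also a shadow. Distinct shadows of depth $0$ are not nested, so they have disjoint interiors. Since $W_1,W_3,V_5,V_7$ have the common interior point $(4,1)$, at most one shadow with $\varphi=8$ has depth $0$. By Lemmas~\ref{lem:alternating} and~\ref{lem:list}, $\varphi_+=8-8=0$ if both $W_1$ and $W_3$ are shadows, and otherwise at most one shadow has $\varphi=8$, with depth $0$, so $\varphi_+\in\{0,8\}$.

For $\varphi_-$ consider the same $T$ with the colors $s^*(x,y)=s(y,x)$. Its patchwork is the mirror image of $L$, hence maximal. If $t^*$ is the mirror image of $t$, the function attached to $t^*$ by $s^*$ is $q_t(y,x)$, which has the required form and the constant term $c_t$. So the normalization after Lemma~\ref{lem:constant} is preserved, and $\varphi_-$ for $s$ equals $\varphi_+$ for $s^*$.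
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The real part of a T-curve is isotopic to its patchwork $L$, so it has the same number of components and the same $p$ and $n$. If $T$ is symmetric and $L$ is maximal, Corollary~\ref{cor:split} and Proposition~\ref{prop:half} give
\[
p-n=16-\varphi_+-\varphi_-\in\{0,8,16\},
\]
and all three values occur by Proposition~\ref{prop:three}. This proves Theorem~\ref{thm:B}. The scheme $6\sqcup1\langle15\rangle$ is maximal with $p-n=-8$, so it does not come from a symmetric triangulation, and it is realized by a T-curve by Proposition~\ref{prop:construction}. This proves Theorem~\ref{thm:A}.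
\end{proof}

\begin{thebibliography}{9}

\bibitem{limits}
Zoe Geiselmann, Michael Joswig, Lars Kastner, Konrad Mundinger, Sebastian Pokutta, Christoph Spiegel, Marcel Wack and Max Zimmer,
\emph{Limits of combinatorial patchworking},
arXiv:2602.06888 (2026).

\end{thebibliography}
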